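# A lattice identity satisfied by all bipartition lattices

## 1. Ten subsets of a four-element set

Take the four ordered pairs $11,12,21,22$ over the set $\{1,2\}$, where $ij$ is short for $(i,j)$. Which sets $x$ of such pairs are transitive and have a transitive complement? Transitivity of the complement says, read backwards: if $(i,j)\in x$, then for every $k$ we have $(i,k)\in x$ or $(k,j)\in x$. Split into cases according to which of $12,21$ lie in $x$.

* If both do, then $1\to2\to1$ and $2\to1\to2$ force $11,22\in x$. So $x$ consists of all four pairs.
* If neither does, then $11\in x$ would force (with $k=2$) $12\in x$ or $21\in x$. So $11\notin x$, likewise $22\notin x$, and $x=\varnothing$.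
* If $12\in x$ and $21\notin x$, then $11$ and $22$ may be present or absent as they like. Indeed $11,12$ compose to $12$, and $12,22$ compose to $12$; in the complement, $21$ composes with $11$ or $22$ only to $21$. The backward condition for $11$ and $22$ is met by $12$. This gives the four sets $\{12\},\{12,11\},\{12,22\},\{12,11,22\}$.
* If $21\in x$ and $12\notin x$, we get four sets in the same way.

So there are ten such sets. Ordered by inclusion they form two squares placed side by side, with a common bottom $\varnothing$ and a common top. An upper bound of two sets from different squares contains $12$ and $21$, so it is the top; a common lower bound contains neither, so it is $\varnothing$. We have a lattice.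

It is not modular. Take $u=\{12\}\subset u'=\{12,11\}$ and $w=\{21\}$. Then $u\vee(w\wedge u')=u$, while $(u\vee w)\wedge u'=u'$. So the modular law is not among the identities of this lattice. But some nontrivial identity is. The lattice has $10$ elements, so ternary lattice terms induce at most $10^{10^3}$ different functions on it. The free lattice on three generators is infinite, so two terms that are not equal in all lattices induce the same function here.

The same count works for every finite lattice, so for one fixed lattice there is nothing to ask. But our lattice is the second in an infinite sequence: replace $\{1,2\}$ by $[n]=\{1,\dots,n\}$ to get the lattice $\mathrm{Bip}(n)$. **Is there one nontrivial identity that holds in all $\mathrm{Bip}(n)$ at once?** The problem comes from Luigi Santocanale and Friedrich Wehrung, "The extended permutohedron on a transitive binary relation", arXiv:1211.2301 (2012). It has two versions, for lattice identities and for ortholattice identities. The answer to both is yes, and one explicit identity serves for both.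

## 2. Clopen relations and their joins

**Definition.** A subset $x\subseteq[n]\times[n]$ is *closed* if it is transitive, *open* if its complement is transitive, and *clopen* if it is both. $\mathrm{Bip}(n)$ is the set of clopen subsets of $[n]\times[n]$, ordered by inclusion.

Openness of $x$ is the condition of *cotransitivity*: if $(i,j)\in x$, then $(i,k)\in x$ or $(k,j)\in x$, for every $k\in[n]$. We use it at every turn. Note that $i,j,k$ need not be distinct.

**Joins.** A union of open sets is open, directly from cotransitivity. The transitive closure of an open set $a$ is again open. Let $i=z_0\to z_1\to\dots\to z_m=j$ be a path with steps in $a$, and let $k\in[n]$. The last step gives $(z_{m-1},k)\in a$ or $(k,j)\in a$. In the first case $(i,k)$ lies in the transitive closure, in the second $(k,j)$ does. So for a finite set $S\subseteq\mathrm{Bip}(n)$ the transitive closure of $\bigcup S$ is clopen, and it is the join $\bigvee S$.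

**Complements and meets.** The map $x\mapsto x^\perp=([n]\times[n])\setminus x$ is an order-reversing involution of $\mathrm{Bip}(n)$. So meets exist, with $(\bigwedge S)^\perp=\bigvee_{x\in S}x^\perp$; the meet is the largest clopen set inside $\bigcap S$. The bounds are $\varnothing$ and $[n]\times[n]$, and $x\wedge x^\perp\subseteq x\cap x^\perp=\varnothing$. Recall that an *ortholattice* is a bounded lattice with an order-reversing involution $\perp$ satisfying $x\wedge x^\perp=0$ (and then $x\vee x^\perp=1$). So $\mathrm{Bip}(n)$ is an ortholattice.

In the paper's language, $\mathrm{Bip}(n)$ is the extended permutohedron $\mathrm{Reg}(\boldsymbol e)$ on $\boldsymbol e=[n]\times[n]$: the sets equal to the transitive closure of their largest open subset. Such a set is the closure of an open set, hence clopen; and a clopen set is its own largest open subset and its own closure.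

**An example to keep in mind.** In $\mathrm{Bip}(3)$ let $x=\{1,3\}\times\{2\}=\{12,32\}$ and $y=\{2\}\times\{1,3\}=\{21,23\}$. No two pairs inside $x$ compose, so $x$ is transitive. It is cotransitive: for $12$ and $k=3$ we have $32\in x$; for $32$ and $k=1$ we have $12\in x$; the values of $k$ equal to an end of the pair are trivial. The same check works for $y$. The join $x\vee y$ is everything, since $1\to2\to3\to2\to1$. Look at the points $1$ and $3$: neither $13$ nor $31$ lies in $x$ or $y$, and *both* lie in $x\vee y$. Section 5 shows that new pairs always come in twos like this.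

**Identities.** A lattice (ortholattice) identity is *nontrivial* if it fails in some lattice (ortholattice). An inequality $p\le q$ of terms counts as the identity $p\wedge q=p$. A lattice identity is also an ortholattice identity that happens not to mention $\perp$. For a lattice term $t$, let $t^d$ be its dual, obtained by exchanging $\vee$ and $\wedge$. By induction on terms, in an ortholattice
$$t^d(h)^\perp=t(h^\perp),\qquad\text{where } h^\perp=(h_v^\perp)_v .\tag{1}$$
The *variety* generated by a class of lattices is the class of all lattices that satisfy every identity valid in that class (Birkhoff's theorem), and similarly for ortholattices.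

## 3. Every $M_n$ sits inside $\mathrm{Bip}(n)$

A nontrivial identity for all $\mathrm{Bip}(n)$ must fail in some lattice, and we should know where not to look for one. Let $M_n$ be the lattice of height $2$ with bounds $0,1$ and $n$ atoms.

In $\mathrm{Bip}(3)$ take the three strict linear orders $1<2<3$, then $2<3<1$, then $3<1<2$, as sets of pairs:
$$r_1=\{12,13,23\},\quad r_2=\{23,21,31\},\quad r_3=\{31,32,12\}.$$
In $r_1\cup r_2$ there is the closed walk $1\to2\to3\to1$, so $r_1\vee r_2$ is everything; the other pairs behave alike.

**Proposition B.** For $n\ge2$, $M_n$ is a $0,1$-sublattice of $\mathrm{Bip}(n)$.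

*Proof.* For $t\in[n]$ let $r_t\subseteq[n]\times[n]$ be the strict linear order $t<t+1<\dots<n<1<\dots<t-1$. It is transitive, and its complement is a reflexive linear order (the reverse one), hence transitive. So $r_t$ is clopen. The proper nonempty initial segments of $r_t$ are the proper nonempty cyclic intervals that start at $t$. Such an interval determines its starting point, the only element whose cyclic predecessor is not in it. So for $t\ne t'$ the orders $r_t$ and $r_{t'}$ have no common proper nonempty initial segment.

Consider the digraph $r_t\cup r_{t'}$, $t\neq t'$. It relates any two distinct points in at least one direction. So its strong components are linearly ordered, all arrows between two of them going from the earlier to the later. Suppose it is not strongly connected, and let $A$ be the first strong component. There is no arrow from $A^c$ to $A$, neither in $r_t$ nor in $r_{t'}$. As both orders are linear, $A$ is an initial segment of both, proper and nonempty: a contradiction. So the digraph is strongly connected, and since $n\ge2$ every point lies on a closed walk. Hence $r_t\vee r_{t'}=[n]\times[n]$.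

The relation $r_t^\perp\cup r_{t'}^\perp$ contains the reversed digraph, which is also strongly connected. So $r_t^\perp\vee r_{t'}^\perp=[n]\times[n]$, that is, $r_t\wedge r_{t'}=\varnothing$. The $r_t$ are distinct, nonempty and irreflexive, so $\{\varnothing,[n]\times[n],r_1,\dots,r_n\}\cong M_n$. $\square$

So an identity of all $\mathrm{Bip}(n)$ holds in all $M_n$, and also in the subspace lattice of a plane, as we shall note in Section 11. For a failure we go to the lattice $\mathrm{Sub}(F^4)$ of subspaces of a $4$-dimensional space.

## 4. General position as a pair of lattice terms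

What does $\mathrm{Sub}(F^4)$ have that we can express by lattice terms? It has large families of lines in general position: any four of them are independent. Let $V$ be a finite index set, and write $\binom Ak$ for the set of $k$-element subsets of $A$. For a family $z=(z_v)_{v\in V}$ put
$$\sigma(z)=\bigwedge_{Q\in\binom V4}\ \bigvee_{v\in Q}z_v,\qquad \theta(z)=\bigvee_{Q\in\binom V4}\ \bigwedge_{T\in\binom Q3}\ \bigvee_{v\in T}z_v .$$
If the $z_v$ are lines in $F^4$, any four independent, then four of them span $F^4$, so $\sigma(z)=1$. For each $Q$ the four spans of three lines from $Q$ are the coordinate hyperplanes of a basis, with intersection $0$, so $\theta(z)=0$. So "$\sigma$ large, $\theta$ small" is a way to say *general position*.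

Dually, hyperplanes $h_v$, any four of which meet in $0$, have $\theta^d(h)=1$ and $\sigma^d(h)=0$. If moreover $x_v\le h_v$ for all $v$, then the inequality
$$\sigma(x)\wedge\theta^d(h)\ \le\ \theta(x)\vee\sigma^d(h)\tag{2}$$
fails: it reads $1\le0$. In a lattice term we enforce $x_v\le h_v$ by setting $h_v=x_v\vee k_v$ with a new variable $k_v$.

So the first thing to try is to prove (2) in $\mathrm{Bip}(n)$ for a large index set $V$. Suppose that $(i,j)$ is in the left side of (2) but not in the right. Then $(i,j)\in\sigma(x)\setminus\theta(x)$, and by (1) $(i,j)\in\sigma(h^\perp)\setminus\theta(h^\perp)$. If we could show that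

> $(i,j)\in\sigma(z)\setminus\theta(z)$ implies $(i,j)\in z_v$ for almost all $v$,

then almost all $x_v$ would contain $(i,j)$ and almost all $h_v$ would omit it, against $x_v\le h_v$. The next two sections prove almost that, and Section 7 shows what is missing.

We fix the constants now. Let $c=22$. Let $R$ be a Ramsey number such that every coloring of the edges of a complete graph on at least $R$ vertices with $16$ colors has a monochromatic complete subgraph on $4$ vertices. Let
$$N=12c+2+R,\qquad |V|=N .$$

## 5. What joins and meets do to a pair of points

For $i,j\in[n]$, possibly equal, and $x\in\mathrm{Bip}(n)$, say that $x$ is *full* on $\{i,j\}$ if $(i,j),(j,i)\in x$, and *void* on $\{i,j\}$ if neither is in $x$. In the example of Section 2, $x$ and $y$ are void on $\{1,3\}$, and $x\vee y$ is full on it. Let $S\subseteq\mathrm{Bip}(n)$ be finite.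

**F1.** Let $(i,j)\in\bigvee S\setminus\bigcup S$ and let $i=z_0,z_1,\dots,z_m=j$ be a path with $(z_{k-1},z_k)\in w_k\in S$. Then $(z_k,z_l)\in\bigvee S$ for all $k,l\in\{0,\dots,m\}$. In particular $\bigvee S$ is full on $\{i,j\}$.

*Proof.* Since $(i,j)\notin\bigcup S$, $m\ge2$. From $(i,z_1)\in w_1$, cotransitivity at the point $j$ gives $(i,j)\in w_1$ or $(j,z_1)\in w_1$; the first is excluded, so $(j,z_1)\in w_1$. From $(z_{m-1},j)\in w_m$, cotransitivity at $i$ gives $(z_{m-1},i)\in w_m$ or $(i,j)\in w_m$; so $(z_{m-1},i)\in w_m$. Now
$$i\to z_1\to\dots\to z_{m-1}\to j\to z_1\to\dots\to z_{m-1}\to i$$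
is a closed walk with steps in $\bigcup S$ through all the $z_k$. So any $z_k$ can be reached from any $z_l$. $\square$

**F2.** If $(i,j)\in\bigcap S\setminus\bigwedge S$, then $\bigwedge S$ is void on $\{i,j\}$.

*Proof.* Then $(i,j)\in\bigvee_{x\in S}x^\perp\setminus\bigcup_{x\in S}x^\perp$. By F1 this join is full on $\{i,j\}$, so its complement $\bigwedge S$ is void there. $\square$

So for $i\ne j$ and $D=\{(i,j),(j,i)\}$: the set $(\bigvee S)\cap D$ is either $\bigcup_{x\in S}(x\cap D)$ or all of $D$, and $(\bigwedge S)\cap D$ is either $\bigcap_{x\in S}(x\cap D)$ or $\varnothing$. Joins do what unions do, or jump to full; meets do what intersections do, or drop to void. The next fact says that two elements suffice to leave void.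

**F3.** If $\bigvee S$ is not void on $\{i,j\}$, there are $x,y\in S$, possibly equal, such that $x\vee y$ is not void on $\{i,j\}$.

*Proof.* By symmetry let $(i,j)\in\bigvee S$. If $(i,j)\in\bigcup S$, take $x=y$. Otherwise take a path as in F1; as seen there, $m\ge 2$ and $(j,z_1)\in w_1$. Let $k\in\{2,\dots,m\}$ be least with $(z_{k-1},j)\in w_k$; such $k$ exists because $m$ qualifies. For $2\le l<k$ we have $(z_{l-1},z_l)\in w_l$ and $(z_{l-1},j)\notin w_l$, so cotransitivity at $j$ gives $(j,z_l)\in w_l$. With $l=k-1$ (or directly $(j,z_1)\in w_1$ if $k=2$) we get
$$(j,z_{k-1})\in w_{k-1},\qquad (z_{k-1},j)\in w_k .$$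
Hence $(j,j)\in w_{k-1}\vee w_k$, and cotransitivity at $i$ puts $(j,i)$ or $(i,j)$ into $w_{k-1}\vee w_k$. $\square$

**F4.** If $x\wedge y$ is full on $\{i,j\}$ for all $x,y\in S$ (including $x=y$), then $\bigwedge S$ is full on $\{i,j\}$.

*Proof.* If $\bigwedge S$ is not full on $\{i,j\}$, then $\bigvee_{x\in S}x^\perp$ is not void there. By F3 some $x^\perp\vee y^\perp=(x\wedge y)^\perp$ is not void there, that is, $x\wedge y$ is not full. $\square$

## 6. In general position, almost all members look alike on a pair

**Lemma 1.** Let $z=(z_v)_{v\in V}$ be in $\mathrm{Bip}(n)$. Suppose that $\sigma(z)$ is not void and $\theta(z)$ is not full on $\{i,j\}$. Then $i\ne j$, and there is $e\in D=\{(i,j),(j,i)\}$ with $z_v\cap D=\{e\}$ for all but at most $c=22$ elements $v\in V$.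

*Proof.* Write $z_A=\bigvee_{v\in A}z_v$. "Full" and "void" refer to $\{i,j\}$. Sort the indices: let $V_{\mathrm v}$ and $V_{\mathrm f}$ be the sets of $v$ with $z_v$ void, resp. full; if $i\ne j$, let $V_1$ and $V_2$ be the sets of $v$ with $z_v\cap D=\{(i,j)\}$, resp. $\{(j,i)\}$. We show that three of these four classes are small, each time by contradicting the following.

$(*)$ *For no $Q\in\binom V4$ is $z_T\wedge z_{T'}$ full for all distinct $T,T'\in\binom Q3$.* Otherwise each $z_T$ is full too, being above such a meet. So F4 applies to the four elements $z_T$, and $\bigwedge_{T\in\binom Q3}z_T\le\theta(z)$ is full, against the hypothesis.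

**$|V_{\mathrm f}|\le2$.** Suppose $Q$ contains three elements of $V_{\mathrm f}$. For distinct $T,T'\in\binom Q3$ the set $T\cap T'$ has two elements, so it contains some $v\in V_{\mathrm f}$. Then $z_T\wedge z_{T'}\ge z_v$ is full, against $(*)$.

**If $i\ne j$, then $\min(|V_1|,|V_2|)\le1$.** Otherwise let $Q$ consist of two elements of $V_1$ and two of $V_2$. Every $T\in\binom Q3$ meets both classes, so $z_T$ is full. By F2, $z_T\wedge z_{T'}$ is full or void. It is above $z_v$ for $v\in T\cap T'$, and $z_v$ is not void, so it is full, against $(*)$.

**$|V_{\mathrm v}|\le19$.** For distinct $v,w\in V_{\mathrm v}$ the join $z_v\vee z_w$ is void or full, by F1. Suppose $|V_{\mathrm v}|\ge20=\binom63$. By the Erdős–Szekeres bound, $\binom63$ is at least the two-color Ramsey number for complete subgraphs on $4$ vertices. So there is $Q\in\binom{V_{\mathrm v}}4$ for which all joins $z_v\vee z_w$ of two distinct members are void, or all are full. If all are void, then, as the $z_v$ themselves are void, F3 makes $z_Q$ void; but $z_Q\ge\sigma(z)$ is not void. If all are full, then $z_T\wedge z_{T'}\ge z_v\vee z_w$ with $\{v,w\}=T\cap T'$ is full for all distinct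 $T,T'$, against $(*)$.

If $i=j$, every $z_v$ is void or full, so $|V|\le19+2=21$, which is false. So $i\ne j$. All indices outside one of the classes $V_1,V_2$ are exceptions, and there are at most $19+2+1=22$ of them. $\square$

## 7. Why the direction can be wrong

Lemma 1 gives a direction $e$, but its hypotheses are symmetric in $i$ and $j$. So if $(i,j)\in\sigma(z)\setminus\theta(z)$, the lemma cannot tell whether almost all $z_v$ contain $(i,j)$, as we want, or almost all contain $(j,i)$ and not $(i,j)$. This is the exact point where the attempt to prove (2) stops. Here is a small configuration, with only four indices, where the second thing happens.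

On $[5]$ take the four linear orders obtained from $1,2,3,4,5$ by one adjacent exchange:
$$x_1:\ 2,1,3,4,5;\qquad x_2:\ 1,3,2,4,5;\qquad x_3:\ 1,2,4,3,5;\qquad x_4:\ 1,2,3,5,4,$$
each regarded as the set of pairs $(p,q)$ with $p$ before $q$. Let the index set be $Q=\{1,2,3,4\}$. All four contain $(1,5)$, none contains $(5,1)$. The union contains $(1,2),(2,3),(3,4),(4,5)$ and also $(2,1),(3,2),(4,3),(5,4)$, so $\sigma(x)=x_1\vee x_2\vee x_3\vee x_4$ is everything. If $T=Q\setminus\{k\}$, then $\{1,\dots,k\}$ is an initial segment of each of the three orders $x_v$, $v\in T$, so no path in their union leads from $5$ to $1$. So $(5,1)\notin\bigvee_{v\in T}x_v$, and hence $(5,1)\notin\theta(x)=\bigwedge_T\bigvee_{v\in T}x_v$. Thus $(5,1)\in\sigma(x)\setminus\theta(x)$, and $(5,1)$ is in no $x_v$.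

The example does not refute (2) for our large $V$, and I make no claim about (2). It shows the mechanism that has to be controlled. The wrong-way trip from $5$ to $1$ is composed of short steps $5\to4\to3\to2\to1$, and each short step is made by a different member of the family. For the large index set we shall control such trips as follows.

* Fix a wrong-way pair and cut it into pieces that are as short as possible. One piece $(a,b)$ must still be a wrong-way pair. A cotransitive set passes from a pair to one of its pieces, so this works.
* Around $a,b$, split the relevant points into an upper part $P\ni a$ and a lower part $U\ni b$, such that almost all $x_v$ point from $U$ to $P$. A path from $a$ to $b$ must cross from $P$ to $U$. For this to help, the path must not leave the region where we understand directions. To keep it there we use $y_v=x_v\wedge s$ in place of $x_v$, where $s=\sigma(x)$.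
* Disjoint sets of indices produce two crossings, $(p,u)\in x_\alpha$ and $(p',u')\in x_\beta$ with $\alpha\neq\beta$. They join *different* pairs of points. But after joining with two ordinary members $x_v,x_w$, both $x_\alpha$ and $x_\beta$ cross at one *common* pair. In $\mathrm{Sub}(F^4)$, for four independent lines, the meet
$$(x_\alpha\vee x_v\vee x_w)\wedge(x_\beta\vee x_v\vee x_w)$$
is just $x_v\vee x_w$. So we may build a $\theta$-like term $o$ from these meets; it is still $0$ for lines in general position, and in $\mathrm{Bip}(n)$ it detects the double crossing.
* Finally, we must derive a contradiction from a crossing inside $o$. So $o$ is added to each $x_v$, giving $X_v=x_v\vee o$, and general position is required of the $X_v$ as well.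

## 8. The identity

For variables $x=(x_v)_{v\in V}$ define the terms
$$s=\sigma(x),\qquad y_v=x_v\wedge s,\qquad s'=\sigma(y),$$
$$G^{\alpha\beta}_{vw}=(x_\alpha\vee x_v\vee x_w)\wedge(x_\beta\vee x_v\vee x_w)\qquad(\alpha,\beta,v,w\in V\text{ distinct}),$$
$$o=\bigvee_{\alpha\ne\beta}\ \bigvee_{Q\in\binom{V\setminus\{\alpha,\beta\}}4}\ \bigwedge_{T\in\binom Q3}\ \bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw},\qquad X_v=x_v\vee o,\qquad \hat o=o\vee\theta(X).$$
Let $k_v$ $(v\in V)$ be further variables, and put $h_v=x_v\vee k_v$. The inequality is
$$s'(x)\wedge \hat o^{\,d}(h)\ \le\ \hat o(x)\vee s'^{\,d}(h).\tag{$\varepsilon$}$$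
It is (2) with $\sigma$ replaced by $s'$ and $\theta$ replaced by $\hat o$, and it is equivalent to the identity $\mathrm{LHS}\wedge\mathrm{RHS}=\mathrm{LHS}$.

**Theorem 1.** $(\varepsilon)$ holds in $\mathrm{Bip}(n)$ for all $n\ge1$, and fails in the lattice (and ortholattice) $\mathrm{Sub}(\mathbb R^4)$. Hence there is a nontrivial lattice identity, which is also a nontrivial ortholattice identity, valid in all $\mathrm{Bip}(n)$.

**Theorem 2.** Let $\mathcal V$ be the lattice variety generated by all $\mathrm{Bip}(n)$.

(a) If $W$ is a vector space with $\dim W\ge4$ over a field $F$ that is infinite, or satisfies $|F|\ge N$ and $\operatorname{char}F\ne3$, then $\mathrm{Sub}(W)\notin\mathcal V$. In particular $\mathcal V$ omits a finite modular lattice. Also, $\mathrm{Sub}(\mathbb R^d)$, $d\ge4$, is not in the ortholattice variety generated by the $\mathrm{Bip}(n)$.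

(b) In contrast, $M_n$ is a $0,1$-sublattice of $\mathrm{Bip}(n)$ for all $n\ge2$. Hence $\mathrm{Sub}(F^2)\in\mathcal V$ for every field $F$.

These notes do not decide dimension $3$.

## 9. The wrong direction is impossible for $s'$ and $\hat o$

**Proposition A.** Evaluate the terms of Section 8 at $x_v\in\mathrm{Bip}(n)$. If $(i,j)\in s'\setminus\hat o$, then $(i,j)\in x_v$ for all but at most $c$ elements $v\in V$.

*Proof.* All terms are monotone in their variables. Since $y_v\le s$, we have $s'\le s$. Below, "with $m$ exceptions" means "for all $v\in V$ but at most $m$".

**Directions.** *This part turns Lemma 1 into a relation $\prec$ on points.* Call $\{p,q\}$, $p\neq q$, *active* if $s$ is not void and $\hat o$ is not full on it. On an active pair Lemma 1 applies to the family $x$, because $\sigma(x)=s$ is not void and $\theta(x)\le\theta(X)\le\hat o$ is not full. It also applies to the family $X$, because $\sigma(X)\ge\sigma(x)=s$ is not void and $\theta(X)\le\hat o$ is not full. Each application gives an element of $\{(p,q),(q,p)\}$. Since $N>2c$, some $v$ is exceptional for neither; as $x_v\le X_v$, the two elements coincide. Call this element $e$,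 and write $q\prec p$ if $\{p,q\}$ is active and $e=(q,p)$. For an active pair exactly one of $p\prec q$, $q\prec p$ holds, and:

> (3) If $q\prec p$, then $(q,p)\in x_v$ and $(p,q)\notin x_v$ with $c$ exceptions, and $(p,q)\notin X_v$ with $c$ exceptions. In particular $(p,q)\notin o$, because $o\le X_v$ for all $v$.

Now let $(i,j)\in s'\setminus\hat o$. Then $s$ is not void and $\theta(x)\le\hat o$ is not full on $\{i,j\}$, so Lemma 1 gives $i\ne j$, and $\{i,j\}$ is active. If $i\prec j$, then (3) is the conclusion of the proposition. **Assume from now on that $j\prec i$.** We look for a contradiction.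

**The region $C$.** *Here we find a set of points on which any two are comparable.* By (3) we have $(i,j)\notin x_v$ with $c$ exceptions. Choose $E_0\in\binom V4$ with $(i,j)\notin x_v$ for $v\in E_0$. Then $(i,j)\in s'\le\bigvee_{v\in E_0}y_v$, and $(i,j)\notin y_v$ for $v\in E_0$. By F1, $\{i,j\}^2\subseteq\bigvee_{v\in E_0}y_v\le s$. Let
$$C=\{z\in[n]:(z,i)\in s\text{ and }(i,z)\in s\}.$$
Then $i,j\in C$, and $C\times C\subseteq s$ by transitivity through $i$. For $z,z'\in C$ write $z\sim z'$ if $z=z'$ or $(z,z'),(z',z)\in\hat o$. Since $\hat o$ is transitive, $\sim$ is an equivalence relation. For distinct $z,z'\in C$, $s$ is not void on $\{z,z'\}$, so the pair is active unless $\hat o$ is full on it. Therefore, for all $z,z'\in C$, exactly one of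
$$z\sim z',\qquad z\prec z',\qquad z'\prec z$$
holds. All points below are in $C$.

**Step 1: $\prec$ has no cycles in $C$.** *We need this to speak of longest chains. The relation need not be transitive, so this takes an argument.* Consider first a cycle $w_0\prec w_1\prec\dots\prec w_l\prec w_0$ with at most four vertices, $1\le l\le3$. By (3) and transitivity of each $x_v$, $(w_0,w_l)\in x_v$ with $lc$ exceptions. From $w_l\prec w_0$, $(w_0,w_l)\notin x_v$ with $c$ exceptions. Since $N>4c$, this is impossible. The vertices did not have to be distinct here. The count of exceptions grows with the length, so longer cycles need a different argument.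

Suppose there is a cycle, and take one of minimal length, $w_0\prec\dots\prec w_l\prec w_0$. Then $l\ge4$. Put $a=w_0$, $b=w_l$, so $b\prec a$. (These letters get a new meaning in Step 2.) Let $0<t<l$. If $w_t\prec a$, then $w_0\prec\dots\prec w_t\prec w_0$ is a shorter cycle; if $b\prec w_t$, then $w_t\prec\dots\prec w_l\prec w_t$ is one. So
$$(a\sim w_t\ \text{ or }\ a\prec w_t)\qquad\text{and}\qquad(w_t\sim b\ \text{ or }\ w_t\prec b).$$
Not both are $\sim$, because $a\not\sim b$. Not both are $\prec$, because $a\prec w_t\prec b\prec a$ would be a cycle with three vertices. So each $w_t$, $0<t<l$, is of type (L): $a\prec w_t\sim b$, or of type (D): $a\sim w_t\prec b$. Since $w_0\prec w_1$, $w_1$ is of type (L); since $w_{l-1}\prec w_l$, $w_{l-1}$ is of type (D). So some $w_t$ is of type (L) with $w_{t+1}$ of type (D). Then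
$$w_t\prec w_{t+1}\prec b\prec a\prec w_t$$
is a cycle with four vertices, which was excluded.

**Step 2: a shortest wrong-way pair.** *We replace $(i,j)$ by a pair with nothing in between.* By Step 1 the members of a chain $w_0\prec\dots\prec w_l$ are distinct, so chains in $C$ have bounded length. Since $j\prec i$, there is a longest chain $j=w_0\prec w_1\prec\dots\prec w_l=i$ in $C$ from $j$ to $i$. We have $(w_l,w_0)=(i,j)\in s'$. Cotransitivity at $w_{l-1}$ gives $(w_l,w_{l-1})\in s'$ or $(w_{l-1},w_0)\in s'$; in the second case continue with $w_{l-2}$, and so on. So $(w_{t+1},w_t)\in s'$ for some $t$. Put $a=w_{t+1}$ and $b=w_t$. Then $b\prec a$, $(a,b)\in s'$, and since the chain was longest: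

> (4) There is no chain $b\prec z_1\prec\dots\prec z_k\prec a$ in $C$ with $k\ge1$.

**Step 3: a cut of $C$ between $b$ and $a$.** *We split $C$ so that almost all $x_v$ point from one part to the other.* Let
$$P=\{w\in C: a\prec w,\ \text{or}\ (w\sim a\text{ and }b\prec w)\},$$
$$U=\{w\in C: w\prec b,\ \text{or}\ (w\sim b\text{ and }w\prec a)\}.$$
For $w\in C$ there are nine combinations of its relations to $a$ and to $b$:

| | $w\prec b$ | $w\sim b$ | $b\prec w$ |
|---|---|---|---|
| $w\prec a$ | in $U$ only | in $U$ only | impossible by (4) |
| $w\sim a$ | in $U$ only | impossible, $a\not\sim b$ | in $P$ only |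
| $a\prec w$ | impossible, $w\prec b\prec a\prec w$ | in $P$ only | in $P$ only |

So $C$ is the disjoint union of $P$ and $U$. Clearly $a\in P$ and $b\in U$, because $b\prec a$.

> $(\star)$ For $p\in P$ and $u\in U$: $(p,u)\notin o$, and $(u,p)\in x_v$ with $3c$ exceptions.

There are four cases. We use (3), the inequalities $x_v\le X_v$ and $o\le X_v$ for all $v$, and transitivity.

1. $a\prec p$ and $u\prec b$. Since $u\prec b\prec a\prec p$, $(u,p)\in x_v$ with $3c$ exceptions. If $(p,u)\in o$, then $(a,p),(p,u),(u,b)\in X_v$, hence $(a,b)\in X_v$, with $2c$ exceptions. But $b\prec a$ gives $(a,b)\notin X_v$ with $c$ exceptions, and $N>3c$.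
2. $a\prec p$, $u\sim b$ and $u\prec a$. Since $u\prec a\prec p$, $(u,p)\in x_v$ with $2c$ exceptions. If $(p,u)\in o$, then $(a,p),(p,u)\in X_v$, hence $(a,u)\in X_v$, with $c$ exceptions. But $u\prec a$ gives $(a,u)\notin X_v$ with $c$ exceptions, and $N>2c$.
3. $p\sim a$, $b\prec p$ and $u\prec b$. Since $u\prec b\prec p$, $(u,p)\in x_v$ with $2c$ exceptions. If $(p,u)\in o$, then $(p,u),(u,b)\in X_v$, hence $(p,b)\in X_v$, with $c$ exceptions. But $b\prec p$ gives $(p,b)\notin X_v$ with $c$ exceptions.
4. $p\sim a$, $b\prec p$, $u\sim b$ and $u\prec a$. We do not have $p\sim u$, since then $a\sim b$. We do not have $p\prec u$, since then $b\prec p\prec u\prec a$, against (4). So $u\prec p$, and (3) gives both claims, with $c$ exceptions.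

**Step 4: two crossings by different members.** *The wrong-way pair $(a,b)\in s'$ forces steps from $P$ to $U$.* By (3) for $b\prec a$, the set $\{v:(a,b)\notin x_v\}$ has at least $N-c\ge8$ elements. Choose disjoint $E,E'\in\binom V4$ inside it. We have $(a,b)\in s'\le\bigvee_{v\in E}y_v$ and $(a,b)\notin y_v$ for $v\in E$. So there is a path from $a$ to $b$ with steps in $\bigcup_{v\in E}y_v$, and by F1 all its vertices are pairwise related, in both directions, by $\bigvee_{v\in E}y_v\le s$. In particular each vertex is related by $s$ in both directions to $a\in C$, hence to $i$, so it lies in $C$. (Here we need the $y_v$ and not merely the $x_v$.) The path starts in $P$, ends in $U$ and stays in $C=P\cup U$. So it has a step $(p,u)\in y_\alpha\le x_\alpha$ with $p\in P$, $u\in U$, $\alpha\in E$. In the same way $E'$ gives $(p',u')\in x_\beta$ with $p'\in P$, $u'\in U$, $\beta\in E'$. As $E\cap E'=\varnothing$, $\alpha\ne\beta$.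

**Step 5: the double crossing shows up in $o$.** *We produce $p^*\in P$, $u^*\in U$ with $(p^*,u^*)\in o$, against $(\star)$.* Let $V_0$ be the set of all $v\in V\setminus\{\alpha,\beta\}$ with
$$(u,p),\ (u,p'),\ (u',p),\ (u',p')\in x_v .$$
By $(\star)$, $|V_0|\ge N-2-4\cdot3c=R$. Color each edge $\{v,w\}$ of the complete graph on $V_0$ by the pair of sets
$$\bigl((x_v\vee x_w)\cap\{(p,p'),(p',p)\},\ \ (x_v\vee x_w)\cap\{(u,u'),(u',u)\}\bigr).$$
There are at most $4\cdot4=16$ colors. By the choice of $R$ there is a $Q\in\binom{V_0}4$ all of whose edges have the same color.

The first part of this color is nonempty. Indeed $p,p'\in C$, so $\bigvee_{v\in Q}x_v\ge s$ is not void on $\{p,p'\}$. By F3 some $x_v\vee x_w$ with $v,w\in Q$ is not void there; if $v=w$, replace $w$ by another element of $Q$, which only enlarges the join. So at least one of the following holds: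

* "$p\to p'$": $(p,p')\in x_v\vee x_w$ for all distinct $v,w\in Q$;
* "$p'\to p$": $(p',p)\in x_v\vee x_w$ for all distinct $v,w\in Q$.

(If $p=p'$, we may use either, with the empty path.) In the same way "$u\to u'$" or "$u'\to u$" holds.

Let $v,w\in Q$ be distinct and put $\ell=x_v\vee x_w$. Recall $(p,u)\in x_\alpha$ and $(p',u')\in x_\beta$. Choose $(p^*,u^*)$ from the table; the choice does not depend on $v,w$. Steps between $p$ and $p'$, and between $u$ and $u'$, are in $\ell$.

| case | $(p^*,u^*)$ | path in $x_\alpha\cup\ell$ | path in $x_\beta\cup\ell$ |
|---|---|---|---|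
| $p\to p',\ u'\to u$ | $(p,u)$ | $p\to u$ | $p\to p'\to u'\to u$ |
| $p\to p',\ u\to u'$ | $(p,u')$ | $p\to u\to u'$ | $p\to p'\to u'$ |
| $p'\to p,\ u'\to u$ | $(p',u)$ | $p'\to p\to u$ | $p'\to u'\to u$ |
| $p'\to p,\ u\to u'$ | $(p',u')$ | $p'\to p\to u\to u'$ | $p'\to u'$ |

So $(p^*,u^*)$ lies in both $x_\alpha\vee\ell$ and $x_\beta\vee\ell$. Also $(u^*,p^*)\in x_v\le\ell$, since $v\in V_0$. So both joins are full on $\{p^*,u^*\}$. By F2 their meet
$$G^{\alpha\beta}_{vw}=(x_\alpha\vee\ell)\wedge(x_\beta\vee\ell)$$
is full or void on $\{p^*,u^*\}$. It contains $\ell$, which contains $(u^*,p^*)$. So $G^{\alpha\beta}_{vw}$ is full on $\{p^*,u^*\}$, for all distinct $v,w\in Q$.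

For $T\in\binom Q3$ put $H_T=\bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw}$. Each $H_T$ is full on $\{p^*,u^*\}$. For distinct $T,T'\in\binom Q3$ with $T\cap T'=\{v,w\}$, the meet $H_T\wedge H_{T'}\ge G^{\alpha\beta}_{vw}$ is full there. By F4, $\bigwedge_{T\in\binom Q3}H_T$ is full on $\{p^*,u^*\}$. Since $Q\subseteq V\setminus\{\alpha,\beta\}$, this meet is one of the joinands of $o$. So $(p^*,u^*)\in o$ with $p^*\in P$ and $u^*\in U$, which contradicts $(\star)$. $\square$

## 10. Proof of Theorem 1

**$(\varepsilon)$ holds in $\mathrm{Bip}(n)$.** *We apply Proposition A to the $x_v$ and to the complements of the $h_v$.* Suppose that $(i,j)$ lies in the left-hand side but not in the right-hand side. Then $(i,j)\in s'(x)\setminus\hat o(x)$, and Proposition A gives $(i,j)\in x_v$ for all but at most $c$ elements $v$. Also $(i,j)\in\hat o^{\,d}(h)\setminus s'^{\,d}(h)$. Taking complements and using (1), we get $(i,j)\in s'(h^\perp)\setminus\hat o(h^\perp)$. By Proposition A for the family $h^\perp$, $(i,j)\in h_v^\perp$, that is, $(i,j)\notin h_v$, for all but at most $c$ elements $v$. As $N>2c$, some $v$ has $(i,j)\in x_v\setminus h_v$, which contradicts $x_v\le h_v$.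

**A criterion for failure in $\mathrm{Sub}(F^4)$.** *We isolate what is needed, for use in Theorem 2 as well.* Let $F$ be a field, and suppose there are lines $x_v$ and hyperplanes $h_v\ge x_v$ $(v\in V)$ in $F^4$ such that any four lines are independent and any four hyperplanes meet in $0$. Then $(\varepsilon)$ fails in $\mathrm{Sub}(F^4)$. Put $k_v=h_v$, so that $x_v\vee k_v=h_v$. Evaluate the terms at the lines:

* Any four $x_v$ span $F^4$, so $s=1$. Hence $y_v=x_v$ and $s'=1$.
* For distinct $\alpha,\beta,v,w$ the spaces $x_\alpha\vee x_v\vee x_w$ and $x_\beta\vee x_v\vee x_w$ are distinct, of dimension $3$, and both contain the $2$-dimensional $x_v\vee x_w$. So $G^{\alpha\beta}_{vw}=x_v\vee x_w$.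
* Hence $\bigvee_{\{v,w\}\subset T}G^{\alpha\beta}_{vw}=\bigvee_{v\in T}x_v$ for $|T|=3$. For fixed $Q$ the four such spaces are the coordinate hyperplanes of the basis given by $Q$, and they meet in $0$. So $o=0$.
* Hence $X_v=x_v$, and $\theta(X)=0$ for the same reason. So $\hat o=0$.

For the hyperplanes, pass to annihilators. The map $A\mapsto A^0$ is an order-reversing bijection from $\mathrm{Sub}(F^4)$ onto the subspace lattice of the dual space, so $t^d(h)^0=t(h^0)$ for every lattice term $t$, where $h^0=(h_v^0)_{v\in V}$. The $h_v^0$ are lines in a $4$-dimensional space, and any four are independent because the corresponding hyperplanes meet in $0$. The computation above gives $s'(h^0)=1$ and $\hat o(h^0)=0$, that is, $s'^{\,d}(h)=0$ and $\hat o^{\,d}(h)=1$. So $(\varepsilon)$ reads $1\wedge1\le0\vee0$, and it fails.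

**Lines and hyperplanes for $F=\mathbb R$**, and more generally for any field with $|F|\ge N$ and $\operatorname{char}F\ne3$. *The points and osculating planes of the twisted cubic do it.* Take $V\subseteq F$ with $|V|=N$. For $t\in V$ let $x_t$ be the line spanned by $(1,t,t^2,t^3)$, and let
$$h_t=\{(a_0,a_1,a_2,a_3):-t^3a_0+3t^2a_1-3ta_2+a_3=0\}.$$
Substituting $(1,r,r^2,r^3)$ into the defining form of $h_t$ gives $(r-t)^3$. With $r=t$ this shows $x_t\le h_t$. Any four $x_t$ are independent by the Vandermonde determinant. The coefficient vectors of the forms are $(-t^3,3t^2,-3t,1)$; for four values of $t$ they give a Vandermonde matrix (with reversed columns) whose columns are multiplied by $-1,3,-3,1$. Since $3\ne0$ in $F$, four of these forms are independent, so four of the $h_t$ meet in $0$. The criterion applies.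

**Conclusion.** $\mathrm{Sub}(\mathbb R^4)$ with orthogonal complementation is an ortholattice. So $(\varepsilon)$ fails in a lattice and in an ortholattice, and it is nontrivial in both senses. This proves Theorem 1. $\blacksquare$

## 11. Proof of Theorem 2

**Reduction of (a) to dimension $4$.** By Theorem 1, $(\varepsilon)$ holds in every member of $\mathcal V$. If $\dim W\ge4$, the interval below a $4$-dimensional subspace of $W$ is a sublattice of $\mathrm{Sub}(W)$ isomorphic to $\mathrm{Sub}(F^4)$. So it suffices to find lines and hyperplanes as in the criterion of Section 10. If $|F|\ge N$ and $\operatorname{char}F\ne3$, we have just done so.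

**Infinite fields of any characteristic.** *We choose the lines and hyperplanes one index at a time, using that a vector space over an infinite field is not a union of finitely many proper subspaces.* Suppose that lines $x_w$ and hyperplanes $h_w\ge x_w$, the kernels of functionals $f_w$, have been chosen for finitely many indices $w$, so that any at most four of the lines are independent and any at most four of the $f_w$ are independent. Let $v$ be a new index.

Choose a vector outside the span of any at most three earlier $x$'s, and outside the intersection of any three earlier $h$'s (which is a line, as the functionals are independent). These are finitely many proper subspaces of $F^4$, so such a vector exists; let $x_v$ be its span. Then any at most four lines chosen so far are independent, and $x_v$ differs from the intersection of any three earlier $h$'s.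

The annihilator $x_v^0$ in the dual space has dimension $3$. It differs from the span of any three earlier functionals, because the common kernel of that span is the intersection of three earlier $h$'s, which is not $x_v$. So the span of at most three earlier functionals meets $x_v^0$ in a proper subspace of $x_v^0$: this is clear if the span has dimension at most $2$, and otherwise the two spaces are distinct of dimension $3$. Choose $f_v\in x_v^0$ outside these finitely many proper subspaces, and outside $0$, and let $h_v=\ker f_v$. Then $x_v\le h_v$, and any at most four functionals chosen so far are independent. After $N$ rounds the criterion applies.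

**The two supplements in (a).** Take $F=\mathbb F_q$ with $q\ge N$ prime. Since $N>3$, $\operatorname{char}F\ne3$. The lattice $\mathrm{Sub}(\mathbb F_q^4)$ is finite and modular, and it is not in $\mathcal V$. For the ortholattices, $(\varepsilon)$ is an ortholattice identity that holds in all $\mathrm{Bip}(n)$. For $d\ge4$ the lattice $\mathrm{Sub}(\mathbb R^4)$ is a sublattice of $\mathrm{Sub}(\mathbb R^d)$, and $(\varepsilon)$ does not mention $\perp$, so it fails in $\mathrm{Sub}(\mathbb R^d)$. Hence $\mathrm{Sub}(\mathbb R^d)$ is not in the ortholattice variety generated by the $\mathrm{Bip}(n)$.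

**Part (b).** The first statement is Proposition B; so every $M_n$ with $n\ge2$ is in $\mathcal V$. Let $F$ be a field. In $\mathrm{Sub}(F^2)$ any two distinct lines have join $1$ and meet $0$. So the sublattice generated by finitely many elements consists of these elements together with at most $0$ and $1$, and it embeds in some $M_n$ with $n\ge2$. An identity that fails in $\mathrm{Sub}(F^2)$ fails in a finitely generated sublattice, since only finitely many elements are substituted; hence it fails in some $M_n$, and therefore in some $\mathrm{Bip}(n)$. So $\mathrm{Sub}(F^2)$ satisfies all identities valid in all $\mathrm{Bip}(n)$, that is, $\mathrm{Sub}(F^2)\in\mathcal V$. $\blacksquare$
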